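\title{Optimality of the exponent $\frac12+\frac{3}{2d}$ for shallow ReLU approximation of the Barron class $\mathcal{B}^2$}

\begin{abstract}
Let $\Omega\subset\mathbb{R}^d$, $d\ge2$, be a bounded domain. The unit ball of the Barron space $\mathcal{B}^2(\Omega)$ can be approximated in $L_2(\Omega)$ by shallow ReLU networks with $n$ neurons at the rate $n^{-\frac12-\frac{3}{2d}}$. We prove that this exponent cannot be improved: the error is at least $c\,n^{-\frac12-\frac{3}{2d}}(\log n)^{-(d+3)}$, with no restriction on the coefficients or weights of the networks. More generally, for every $s>0$ we obtain the lower bound $c\,n^{-\frac12-\frac{2s-1}{2d}}(\log n)^{-(2s+d-1)}$ for the unit ball of $\mathcal{B}^s(\Omega)$, and, with one more logarithm and for infinitely many $n$, for a single function. The proof tests the network against a superposition of Gaussian wave packets attached to hyperplanes that are far from all kinks of the network. Arbitrarily large coefficients are handled by local test functions that reproduce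 analytic functions of the kink hyperplane, combined with a multiscale clustering of the neurons.
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $\sigma(t)=\max(0,t)$ be the ReLU function. A \emph{neuron} on $\mathbb{R}^d$ is a function $x\mapsto\sigma(w\cdot x+\beta)$ with $w\in\mathbb{R}^d$ and $\beta\in\mathbb{R}$. For $w\ne0$ it is affine on either side of its \emph{kink hyperplane} $\{w\cdot x+\beta=0\}$. For $n\ge1$ let $\Sigma_n$ be the set of shallow networks with $n$ neurons,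
\[
S(x)=\sum_{j=1}^n a_j\,\sigma(w_j\cdot x+\beta_j),\qquad a_j,\beta_j\in\mathbb{R},\quad w_j\in\mathbb{R}^d,
\]
and let $\Sigma_0=\{0\}$. Let $\Omega\subset\mathbb{R}^d$ be a bounded domain, that is, a nonempty bounded open connected set. For $f\in L_2(\Omega)$ and $\mathcal{K}\subset L_2(\Omega)$ put
\[
E_n(f)_{L_2(\Omega)}=\inf_{S\in\Sigma_n}\|f-S\|_{L_2(\Omega)},\qquad E_n(\mathcal{K})_{L_2(\Omega)}=\sup_{f\in \mathcal{K}}E_n(f)_{L_2(\Omega)} .
\]
For $s>0$ the Barron space $\mathcal{B}^s(\mathbb{R}^d)$ consists of the real-valued functions of the form $F(x)=\int_{\mathbb{R}^d}\widehat F(\omega)e^{i\omega\cdot x}\,d\omega$ with a complex-valued $\widehat F\in L_1(\mathbb{R}^d)$ for which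
\[
\|F\|_{\mathcal{B}^s(\mathbb{R}^d)}=\int_{\mathbb{R}^d}|\widehat F(\omega)|\,(1+|\omega|)^s\,d\omega<\infty .
\]
The space $\mathcal{B}^s(\Omega)$ consists of the restrictions $f=F|_\Omega$, with the norm $\|f\|_{\mathcal{B}^s(\Omega)}=\inf\{\|F\|_{\mathcal{B}^s(\mathbb{R}^d)}:F|_\Omega=f\}$, and $U(\mathcal{B}^s(\Omega))$ is its unit ball.

For $d\ge2$ the best known approximation rate for the class $\mathcal{B}^2$ is
\begin{equation}\label{eq:upper}
E_n(U(\mathcal{B}^2(\Omega)))_{L_2(\Omega)}\le C\,n^{-\frac12-\frac{3}{2d}},\qquad n\ge1,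
\end{equation}
with $C$ depending only on $d$ and $\Omega$. Whether this rate can be improved is a problem posed by DeVore, Nowak, Parhi and Siegel \cite{DNPS}. We consider the question about the exponent. \emph{Fix $d\ge2$ and $\Omega$. Do there exist $\varepsilon>0$ and $C$, which may depend on $d$ and $\Omega$ but not on $n$, such that $E_n(U(\mathcal{B}^2(\Omega)))_{L_2(\Omega)}\le C\,n^{-\frac12-\frac{3}{2d}-\varepsilon}$ for all $n\ge1$?} The answer is no, for every $d\ge 2$ and every $\Omega$; the rate \eqref{eq:upper} is sharp up to a power of $\log n$.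

\begin{theorem}\label{thm:main}
Let $d\ge2$, let $\Omega\subset\mathbb{R}^d$ be a bounded domain, and let $s>0$.
\begin{enumerate}
\item[(a)] There is $c=c(d,\Omega,s)>0$ with
\[
E_n(U(\mathcal{B}^s(\Omega)))_{L_2(\Omega)}\ge c\,n^{-\frac12-\frac{2s-1}{2d}}(\log n)^{-(2s+d-1)},\qquad n\ge2 .
\]
\item[(b)] In particular, for $s=2$ and with the upper bound \eqref{eq:upper},
\[
c\,n^{-\frac12-\frac3{2d}}(\log n)^{-(d+3)}\le E_n(U(\mathcal{B}^2(\Omega)))_{L_2(\Omega)}\le C\,n^{-\frac12-\frac3{2d}},\qquad n\ge2 .
\]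
Hence there are no $\varepsilon>0$ and $C$ such that $E_n(U(\mathcal{B}^2(\Omega)))_{L_2(\Omega)}\le C\,n^{-\frac12-\frac{3}{2d}-\varepsilon}$ for all $n\ge1$.
\item[(c)] There are a single $f\in\mathcal{B}^s(\Omega)$ and $c>0$ with
\[
E_n(f)_{L_2(\Omega)}\ge c\,n^{-\frac12-\frac{2s-1}{2d}}(\log n)^{-(2s+d)}\quad\text{for infinitely many } n.
\]
\end{enumerate}
\end{theorem}

No bound on the coefficients $a_j$ or the weights $w_j,\beta_j$ is assumed, and most of the work goes into this point. The bound \eqref{eq:upper} is used only for the right-hand inequality in (b).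

\subsection*{Which exponent to expect}

The norm of $\mathcal{B}^s$ charges each frequency $\omega$ the amount $(1+|\omega|)^s$ and adds the charges in $L_1$. In particular, differentiating under the integral shows that the second derivatives of $F$ are bounded by $\|F\|_{\mathcal{B}^2(\mathbb{R}^d)}$.

For $d=1$ this settles the matter. Let $\Omega$ be an interval of length $\lambda$. The piecewise linear interpolant of $f\in U(\mathcal{B}^2(\Omega))$ on $n-1$ equal subintervals uses $n-2$ neurons for the interior knots and two for an affine function, and its error is $O(n^{-2})$. Conversely, $x^2$ is on $\Omega$ the restriction of a smooth compactly supported function, so it lies in $\mathcal{B}^2(\Omega)$. A network in $\Sigma_n$ is affine on at most $n+1$ intervals, of lengths $\lambda_i$ with sum $\lambda$, and the squared $L_2$ distance from $x^2$ to the affine functions on an interval of length $\lambda_i$ is $\lambda_i^5/180$. By convexity $\sum_i\lambda_i^5\ge\lambda^5(n+1)^{-4}$. So the rate is exactly $n^{-2}$,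 which is the value of $n^{-\frac12-\frac3{2d}}$ at $d=1$.

For $d\ge2$ the following count, which is only a heuristic, points to the same formula. Let $\widehat F$ be constant on $\Pi\cup(-\Pi)$, where $\Pi$ is a set of frequencies of size about $R$, and normalize $\|F\|_{\mathcal{B}^s}=1$. Then $\widehat F$ has height about $R^{-s}|\Pi|^{-1}$ and $\|F\|_{L_2}\approx R^{-s}|\Pi|^{-1/2}$. If $n$ neurons cannot capture more than a fixed fraction of $F$, this is a lower bound for $E_n$, so we want $R$ and $|\Pi|$ as small as possible. A neuron is useful only near its kink hyperplane, and at wavelength $1/R$ hyperplanes are told apart by direction and by position to accuracy $1/R$. If $\Pi$ is a unit cube, then $F$ is close to $R^{-s}\cos(Rx_d)$; only the position matters, there are about $R$ cells, $F$ resists only when $R\gtrsim n$, and we get $n^{-s}$. If $\Pi$ is a ball of radius $R$, there are $R^{d-1}$ directions and $R$ positions, $F$ resists when $R\gtrsim n^{1/d}$, and we get $n^{-\frac12-\frac sd}$. A plate of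 size $R\times\dots\times R\times1$ at height $R$ contains about as many directions as the ball, but its volume is only $R^{d-1}$. It gives
\[
R^{-s-\frac{d-1}2}=n^{-\frac12-\frac{2s-1}{2d}}\qquad\text{for } R=n^{1/d},
\]
and for $s=2$ this is the exponent in \eqref{eq:upper}. Theorem~\ref{thm:main} makes this count rigorous with $R$ larger by the factor $(\log n)^2$.

\section{The method on the line}\label{sec:line}

Throughout, pairings $\int\varphi f$ are bilinear and test functions $\varphi$ may be complex-valued. The proof is by duality: for $\varphi,F,S$ in $L_2$ of a fixed set,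
\[
\|F-S\|_{L_2}\ge\frac{|\int\varphi F|-|\int\varphi S|}{\|\varphi\|_{L_2}},
\]
and $\varphi$ may depend on $S$. We need a $\varphi$ that correlates with $F$ and almost annihilates $S$. Both ingredients are visible for $d=1$, with $F(y)=\cos(Ry)$ and neurons $\sigma(y-t_j)$.

\subsection*{Wave packets}
Let $\varphi_{t_0}(y)=e^{-iRy}e^{-(y-t_0)^2/2b^2}$, and consider a neuron with kink $t$ at distance at least $h$ from $t_0$. If $t\ge t_0+h$, then
\[
\Big|\int\varphi_{t_0}(y)\sigma(y-t)\,dy\Big|\le\int_0^\infty\tau e^{-(h^2+\tau^2)/2b^2}\,d\tau=b^2e^{-h^2/2b^2}.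
\]
If $t\le t_0-h$, write $\sigma(z)=z+\sigma(-z)$. The term with $\sigma(-z)$ obeys the same bound, and
\[
\int\varphi_{t_0}(y)(y-t)\,dy=\sqrt{2\pi}\,b\,e^{-iRt_0}(t_0-t-ib^2R)\,e^{-b^2R^2/2}.
\]
So the pairing is small when $h/b$ and $bR$ are large: the packet does not reach the kink, and it oscillates enough to cancel an affine function. Now let $\mathcal{E}$ be the set of $t_0\in[-1,1]$ at distance at least $h$ from all $n$ kinks; it has measure at least $1$ if $h\le\frac1{2n}$. Put $\varphi=\int_{\mathcal{E}}\varphi_{t_0}\,dt_0$. The phase $e^{-iRy}$ does not depend on $t_0$, so the packets add up coherently against $F$: each contributes $\int\varphi_{t_0}F=\sqrt{\pi/2}\,b\,(1+e^{-2iRt_0-2b^2R^2})$, while Young's inequality gives $\|\varphi\|_{L_2}\le\sqrt{2\pi}\,b\,|\mathcal{E}|^{1/2}$. Thus $|\int\varphi F|/\|\varphi\|_{L_2}$ is bounded below by an absolute constant once $bR\ge1$.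

\subsection*{Large coefficients}
Let $\Phi(t)=\int\varphi(y)\sigma(y-t)\,dy$. We need $\sum_ja_j\Phi(t_j)$ to be small compared with $\|S\|_{L_2}$, and smallness of the values $\Phi(t_j)$ does not suffice. The network $\delta^{-1}(\sigma(y-t)-\sigma(y-t-\delta))$ takes values in $[0,1]$ for every $\delta>0$, and its pairing with $\varphi$ is the difference quotient $\delta^{-1}(\Phi(t)-\Phi(t+\delta))$. What helps is smallness of derivatives of $\Phi$. The basic identity is this: if $v\in C^1(\mathbb{R})$ has compact support and is piecewise $C^2$, integration by parts gives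
\begin{equation}\label{eq:ibp}
\int v''(y)\,\sigma(y-\tau)\,dy=v(\tau)\quad(\tau\in\mathbb{R}),\qquad\int v''(y)\,dy=\int y\,v''(y)\,dy=0 .
\end{equation}
Suppose that $t_j\in[-1,1]$, that $S$ is $\sum_ja_j\sigma(y-t_j)$ plus an affine function, and that $|\Phi|+\varrho|\Phi'|+\varrho^2|\Phi''|\le M$ on the $\varrho$-neighborhood of $\{t_j\}$, where $0<\varrho\le1$. Mollify the indicator of the $\varrho/2$-neighborhood at scale $\varrho/4$. The result $\chi$ equals $1$ at each $t_j$, is supported in the closed $3\varrho/4$-neighborhood, and satisfies $\varrho|\chi'|+\varrho^2|\chi''|\le C$. With $v=\chi\Phi$, identity \eqref{eq:ibp} gives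
\begin{equation}\label{eq:model}
\Big|\sum_ja_j\Phi(t_j)\Big|=\Big|\int v''S\Big|\le CM\varrho^{-2}\|S\|_{L_2(-2,2)},
\end{equation}
whatever the coefficients and however the kinks cluster.

\subsection*{What changes for $d\ge2$}
The packets carry over: they are attached to hyperplanes, and a neuron whose kink crosses a packet at an angle sees the oscillation along the kink (Section~\ref{sec:packets}). The inequality \eqref{eq:model} is the difficulty. On the line every cutoff $v$ is itself the pairing of a test function with $\sigma(y-t)$. In higher dimension we can apply \eqref{eq:ibp} in one variable $y$, above a small window in the remaining variables, but a hyperplane far from a given one in parameter space may still cross it, and hence cross the support of the test function. We first put the network in a normal form and choose windows above which no such crossing occurs (Section~\ref{sec:normal}). The resulting test functions reproduce a given function of the hyperplane in a near zone and vanish at the neurons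 in a far zone, but the two zones are separated by a gap whose ratio is polynomial in $n$. A clustering over $O(\log n)$ scales closes the gap and yields a substitute for \eqref{eq:model} with the loss $e^{C(\log n)^2}$, for analytic $\Phi$ (Section~\ref{sec:coeff}). The packets must therefore be small on complex neighborhoods of the neurons, by a factor that beats this loss (Section~\ref{sec:final}).

\section{The hard function and the reduction to a test function}\label{sec:reduction}

\subsection*{Conventions and parameters}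
We write $\mathcal{L}=\log n$ (natural logarithm), $D=[-4,4]^d$, $x=(x',y)\in\mathbb{R}^{d-1}\times\mathbb{R}$ and $\omega=(\omega',\omega_d)$. The letters $C,c$ denote positive constants that depend only on $d$ and may change from line to line. A number $A\ge8$, depending only on $d$, is chosen at the very end. Until then all statements hold for every $A\ge8$, with $C,c$ independent of $A$, provided that $n$ is \emph{large}, which means $n\ge n_0(d,A)$. Put
\begin{equation}\label{eq:param}
h=\frac{n^{-1/d}}{8d},\qquad q=\frac1{A\mathcal{L}},\qquad b=qh,\qquad R=\frac{A^2\mathcal{L}^2}{h},\qquad\text{so that}\quad bR=A\mathcal{L},\quad bqR=1 .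
\end{equation}
Here $h$ is the distance in hyperplane space that we can keep from $n$ neurons, $b$ is the thickness of a packet, $q$ its width along the hyperplane, and $R$ its frequency. Gaussian decay $e^{-cA^2\mathcal{L}^2}$ is needed to beat the loss $e^{C\mathcal{L}^2}$. As on the line, this asks for $h/b=A\mathcal{L}$ and $bR=A\mathcal{L}$, which is where the factor $\mathcal{L}^2$ in $R$ comes from; $1/q=A\mathcal{L}$ confines the packets to the unit cube. Since $d\ge2$, for $n$ large
\begin{equation}\label{eq:sizes}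
2A\mathcal{L}\le R\le n,\qquad n^{-1}\le b\le q\le1,\qquad h\ge2n^{-4}.
\end{equation}
We use repeatedly that $e^{-\mathcal{L}^2}=n^{-\mathcal{L}}$ is smaller than any fixed negative power of $n$ for $n$ large.

For $R>1$ let $\Pi_R=\{\omega:|\omega'|_\infty\le R,\ |\omega_d-R|\le1\}$, a plate of volume $2^dR^{d-1}$, and
\[
G_R(x)=R^{-(d-1)}\int_{\Pi_R}e^{i\omega\cdot x}\,d\omega,\qquad F_R=\operatorname{Re}G_R=R^{-(d-1)}\cos(Ry)\,\frac{2\sin y}{y}\prod_{i=1}^{d-1}\frac{2\sin(Rx_i)}{x_i}.
\]
Then $\widehat{F_R}=\frac12R^{-(d-1)}(\mathbf{1}_{\Pi_R}+\mathbf{1}_{-\Pi_R})$. On $\pm\Pi_R$ we have $|\omega|_\infty\le R+1$ and $1+|\omega|\le(1+2\sqrt d)R$, so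
\begin{equation}\label{eq:FR}
\|F_R\|_\infty\le\int|\widehat{F_R}|=2^d,\qquad\|F_R\|_{\mathcal{B}^s(\mathbb{R}^d)}\le C_sR^s,\quad C_s=2^d(1+2\sqrt d)^s .
\end{equation}

\begin{proposition}\label{prop:test}
There are $A=A(d)\ge8$ and $n_0=n_0(d)$ such that for $n\ge n_0$, with $b$ and $R$ as in \eqref{eq:param}, the following holds. For every $S\in\Sigma_n$ there is a complex-valued $\varphi\in L_2(D)$ with
\begin{enumerate}
\item[(P1)] $\|\varphi\|_{L_2(D)}\le CbR^{-(d-1)/2}$;
\item[(P2)] $|\int\varphi S|\le e^{-\mathcal{L}^2}\|S\|_{L_2(D)}$;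
\item[(P3)] $\operatorname{Re}\int\varphi F_R\ge c\,bR^{-(d-1)}$;
\item[(P4)] $|\int\varphi(x)e^{i\omega\cdot x}\,dx|\le e^{-\mathcal{L}^2}$ whenever $|\omega|_\infty\le R/4$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:test}]
\emph{Reduction to $D$.} Since $\Omega$ is open and nonempty, there are $x_0$ and $0<\lambda_0\le1$ with $x_0+\lambda_0D\subset\Omega$. For $f_0\in\mathcal{B}^s(\mathbb{R}^d)$ let $f(x)=f_0((x-x_0)/\lambda_0)$. Then $\widehat f(\omega)=\lambda_0^d\widehat{f_0}(\lambda_0\omega)e^{-i\omega\cdot x_0}$, so $\|f\|_{\mathcal{B}^s(\mathbb{R}^d)}=\int|\widehat{f_0}(\xi)|(1+|\xi|/\lambda_0)^s\,d\xi\le\lambda_0^{-s}\|f_0\|_{\mathcal{B}^s(\mathbb{R}^d)}$. The set $\Sigma_n$ is invariant under invertible affine changes of variable, so $E_n(f)_{L_2(\Omega)}\ge E_n(f)_{L_2(x_0+\lambda_0D)}=\lambda_0^{d/2}E_n(f_0)_{L_2(D)}$. Since $E_n$ is homogeneous in $f$, it suffices to prove lower bounds on $D$ for functions in the unit ball of $\mathcal{B}^s(\mathbb{R}^d)$.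

\emph{Part (a).} Let $n\ge n_0$, $S\in\Sigma_n$ and $\epsilon=\|F_R-S\|_{L_2(D)}$. By \eqref{eq:FR}, $\|S\|_{L_2(D)}\le\epsilon+C$. By (P1)--(P3),
\[
c\,bR^{-(d-1)}\le\Big|\int\varphi(F_R-S)\Big|+\Big|\int\varphi S\Big|\le\big(CbR^{-(d-1)/2}+e^{-\mathcal{L}^2}\big)\epsilon+Ce^{-\mathcal{L}^2}.
\]
By \eqref{eq:sizes}, $bR^{-(d-1)/2}\ge bR^{-(d-1)}\ge n^{-d}$. So for $n\ge n_1(d)$ the terms $e^{-\mathcal{L}^2}$ are absorbed, and
\begin{equation}\label{eq:fraction}
E_n(F_R)_{L_2(D)}\ge cR^{-(d-1)/2}.
\end{equation}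
The function $F_R/(C_sR^s)$ lies in the unit ball, and its error is at least $cC_s^{-1}R^{-s-(d-1)/2}$. Now $R=8dA^2n^{1/d}\mathcal{L}^2$ and $\frac sd+\frac{d-1}{2d}=\frac12+\frac{2s-1}{2d}$, which gives (a) for $n\ge n_1$. For $2\le n\le n_1$ use $\Sigma_n\subset\Sigma_{n_1}$: the error $E_n(U(\mathcal{B}^s(\Omega)))$ is at least its positive value at $n_1$, and we decrease $c$.

\emph{Part (b).} Take $s=2$. If $\varepsilon$ and $C$ existed, then $n^\varepsilon\le C'(\log n)^{d+3}$ for all $n\ge2$, which fails for large $n$.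

\emph{Part (c).} Let $R(n)$ be the value of $R$ in \eqref{eq:param}; it tends to infinity. Choose $n_{(1)}<n_{(2)}<\dots$ and $R_k=R(n_{(k)})$ inductively so that
\[
n_{(k)}\ge\max(n_0,\exp(2^k)),\qquad R_i+1\le R_k/4\ \ (i<k),\qquad R_{k+1}^{-s}\le e^{-(\log n_{(k)})^2},
\]
and let $f_0=\sum_{k\ge1}2^{-k}C_s^{-1}R_k^{-s}F_{R_k}$. By \eqref{eq:FR}, $\|f_0\|_\infty\le\|f_0\|_{\mathcal{B}^s(\mathbb{R}^d)}\le1$. Fix $k$, put $n=n_{(k)}$ and $R=R_k$, let $S\in\Sigma_n$ and $\epsilon=\|f_0-S\|_{L_2(D)}$, and take $\varphi$ from the proposition. For $i<k$ all frequencies of $F_{R_i}$ satisfy $|\omega|_\infty\le R_i+1\le R/4$, so (P4) gives $|\int\varphi F_{R_i}|\le2^de^{-\mathcal{L}^2}$, and these terms contribute at most $2^de^{-\mathcal{L}^2}$ to $\int\varphi f_0$. By (P1), $\|\varphi\|_{L_1(D)}\le C$, and the $R_i$ increase, so the terms with $i>k$ contribute at most $CR_{k+1}^{-s}\le Ce^{-\mathcal{L}^2}$. With (P3) for the term $i=k$, then (P1), (P2) and $\|S\|_{L_2(D)}\le\epsilon+C$,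
\[
2^{-k}C_s^{-1}c\,bR^{-s-d+1}\le\Big|\int\varphi f_0\Big|+Ce^{-\mathcal{L}^2}\le\big(CbR^{-(d-1)/2}+e^{-\mathcal{L}^2}\big)\epsilon+Ce^{-\mathcal{L}^2}.
\]
As $2^{-k}\ge1/\mathcal{L}$, the left side is at least $cC_s^{-1}\mathcal{L}^{-1}n^{-s-d}$. For large $k$ the terms $e^{-\mathcal{L}^2}$ are absorbed, and $\epsilon\ge cC_s^{-1}\mathcal{L}^{-1}R^{-s-(d-1)/2}$, which is the bound in (c).
\end{proof}

\begin{remark}
By Plancherel's theorem $\|F_R\|_{L_2(\mathbb{R}^d)}^2=(2\pi)^d2^{d-1}R^{-(d-1)}$, so \eqref{eq:fraction} says that $n$ neurons miss a fixed fraction of $F_R$. Of the domain $\Omega$ the lower bounds use only that it contains a cube. Proposition~\ref{prop:test} does not involve $s$, and (P4) is needed only for part (c).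
\end{remark}

The rest of the paper proves Proposition~\ref{prop:test}. We fix $A\ge8$, a large $n$, and $S=\sum_{j=1}^na_j\sigma(w_j\cdot x+\beta_j)$.

\section{Normal form and windows}\label{sec:normal}

We want to describe all kink hyperplanes as graphs $y=t+\theta\cdot x'$, that is, as points of one parameter space $\mathbb{R}^d$. For $P=(\theta,t)\in\mathbb{C}^{d-1}\times\mathbb{C}$ let
\[
l_P(x')=t+\theta\cdot x',\qquad\|P\|=|t|+|\theta|_1,\qquad\mathbb{B}(P,\varrho)=\{P'\in\mathbb{C}^d:\|P'-P\|<\varrho\}.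
\]
For real $x'$,
\begin{equation}\label{eq:lip}
|l_P(x')-l_{P'}(x')|\le2\|P-P'\|\qquad\text{if }|x'|_\infty\le2 .
\end{equation}
For real $P$ let $\mathcal{H}_P=\{y=l_P(x')\}$ and $\sigma_P(x)=\sigma(y-l_P(x'))$. Vertical hyperplanes are not graphs, and nearly vertical ones have huge slopes. A shear removes them, and it can be taken so small that the plate $\Pi_R$ moves by at most $\frac14$. Put
\[
\Theta=8dnR,\qquad\eta=\frac1{8dn\Theta},\qquad r=\frac{\eta}{112dn}=\frac1{7168\,d^3n^3R}.
\]
By \eqref{eq:sizes}, $1\le\Theta\le n^3$ and $n^{-6}\le r\le\frac1{8n}$ for $n$ large.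

\begin{lemma}[Normal form]\label{lem:normal}
There are $\nu\in\mathbb{R}^{d-1}$ with $|\nu|_\infty\le\frac1{4dR}$, a number $\lambda\in[\frac32,2]$, a set $\mathcal{P}\subset\mathbb{R}^d$ with $|\mathcal{P}|\le n$, real numbers $a_P$ and an affine function $S_0$ such that, with $\mathcal{T}(x',y)=(x'+\nu y,y)$ and $Q=[-\lambda,\lambda]^d$,
\begin{equation}\label{eq:normal}
S\circ\mathcal{T}=\sum_{P\in\mathcal{P}}a_P\sigma_P+S_0\quad\text{on }Q .
\end{equation}
Every $P=(\theta,t)\in\mathcal{P}$ satisfies $|\theta|_\infty\le\Theta$ and $\|P\|\le n^4$, and $\mathcal{H}_P$ contains a point $z_P=(z_P',l_P(z'_P))$ with $|z_P|_\infty\le\lambda-\frac1{4n}$. Moreover $\det\mathcal{T}=1$, $\mathcal{T}(Q)\subset D$, and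
\begin{equation}\label{eq:shear}
\omega\cdot\mathcal{T}x=\omega'\cdot x'+(\omega_d+\nu\cdot\omega')y,\qquad|\nu\cdot\omega'|\le\tfrac14\ \text{ if }|\omega'|_\infty\le R .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Shear.} Let $\gamma=\frac1{4dR}$, so that $1/\Theta=\gamma/(2n)$. We claim that some $\nu\in[-\gamma,\gamma]^{d-1}$ satisfies $|w_{j,d}+\nu\cdot w_j'|\ge|w_j|_\infty/\Theta$ for all $j$. If $|w_j|_\infty=|w_{j,d}|$, the left side is at least $(1-(d-1)\gamma)|w_j|_\infty\ge\frac34|w_j|_\infty$ for every such $\nu$. Otherwise $|w_j|_\infty=|w_{j,i}|>0$ for some $i<d$. With the other coordinates of $\nu$ fixed, the inequality fails only for $\nu_i$ in an interval of length $2/\Theta$, a fraction at most $\frac1{\Theta\gamma}=\frac1{2n}$ of $[-\gamma,\gamma]$. Summing over $j$, at most half of the cube is excluded. The statements on $\mathcal{T}$ follow from $|\nu|_\infty\le\gamma$.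

\emph{Graph form.} Neurons with $w_j=0$ are constants. For $w_j\ne0$ let $\tilde w_j=w_{j,d}+\nu\cdot w_j'\ne0$. Then $w_j\cdot\mathcal{T}x+\beta_j=\tilde w_j(y-l_{P_j}(x'))$ with $P_j=(-w_j'/\tilde w_j,-\beta_j/\tilde w_j)$, whose slope satisfies $|\theta|_\infty\le\Theta$. Since $\sigma(uz)=|u|\sigma(z)$ for $u>0$ and $\sigma(uz)=|u|(\sigma(z)-z)$ for $u<0$, the function $S\circ\mathcal{T}$ is a linear combination of the $\sigma_{P_j}$ plus an affine function.

\emph{Cube.} Let $\lambda_j=\min\{|z|_\infty:z\in\mathcal{H}_{P_j}\}$. The intervals $[\lambda_j,\lambda_j+\frac1{4n})$ have total length at most $\frac14$, so some $\lambda\in[\frac32,2]$ lies in none of them. For each $j$ either $\lambda_j>\lambda$, and then $\mathcal{H}_{P_j}$ misses $Q$ and $\sigma_{P_j}$ is affine on $Q$, or $\lambda_j\le\lambda-\frac1{4n}$. Let $\mathcal{P}$ be the set of distinct $P_j$ of the second kind, and merge equal ones. From $t=l_P(z_P')-\theta\cdot z_P'$ we get $\|P\|\le2+3d\Theta\le n^4$.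
\end{proof}

The margin $\frac1{4n}$ cannot be dropped. If $\mathcal{H}_P$ cuts off only a corner of $Q$, the distance in $L_2(Q)$ from $\sigma_P$ to the affine functions tends to zero as the corner shrinks, so $a_P$ is not controlled by the norm of the network on $Q$. With the margin, each hyperplane runs well inside $Q$ above a cube of side $\eta$, and inside that cube we can avoid all crossings with the other hyperplanes.

\begin{lemma}[Windows]\label{lem:window}
For each $P\in\mathcal{P}$ there is $x_P\in\mathbb{R}^{d-1}$ such that for all $x'$ in the window $W_P=x_P+[-r,r]^{d-1}$: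
\begin{enumerate}
\item[(W1)] $|x'|_\infty\le\lambda$ and $|l_P(x')|\le\lambda-\frac1{8n}$;
\item[(W2)] $|l_{P'}(x')-l_P(x')|\ge r\|P'-P\|$ for all $P'\in\mathcal{P}$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $|x'-z_P'|_\infty\le\eta$, then $|x'|_\infty\le\lambda-\frac1{4n}+\eta\le\lambda$ and $|l_P(x')|\le\lambda-\frac1{4n}+(d-1)\Theta\eta\le\lambda-\frac1{8n}$. We choose $x_P$ in $X=z_P'+[-\frac\eta2,\frac\eta2]^{d-1}$; since $r\le\eta/2$, (W1) follows.

Let $P'\ne P$, write $P'-P=(\vartheta,u)$, and let $l=l_{P'}-l_P$, $M=\max_X|l|$. The oscillation of $l$ on $X$ is $\eta|\vartheta|_1\le2M$, and $|u|\le M+2|\vartheta|_1$ because $X\subset[-2,2]^{d-1}$. Hence $\|P'-P\|\le M+3|\vartheta|_1\le M+6M/\eta\le7M/\eta$, and $M>0$. We bound the fraction of $X$ on which $|l|\le\frac{M}{8dn}$. If $\eta|\vartheta|_1\le M/2$, then $|l|\ge M/2$ on $X$ and the fraction is $0$. Otherwise $|\vartheta_i|\ge\frac{M}{2(d-1)\eta}$ for some $i$; on each segment of $X$ parallel to the $i$th axis the set has length at most $\frac{2M}{8dn|\vartheta_i|}\le\frac{\eta}{2n}$,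 so the fraction is at most $\frac1{2n}$. Summing over $P'$, there is $x_P\in X$ with
\[
|l(x_P)|>\frac{M}{8dn}\ge\frac{\eta}{56dn}\|P'-P\|=2r\|P'-P\|\qquad\text{for all }P'\in\mathcal{P}\setminus\{P\}.
\]
On $W_P$ the function $l$ differs from $l(x_P)$ by at most $r|\vartheta|_1\le r\|P'-P\|$.
\end{proof}

\section{Analytic functionals of the coefficients}\label{sec:coeff}

The goal of this section is the following substitute for \eqref{eq:model}.

\begin{proposition}\label{prop:coeff}
There is $C_2=C_2(d)$ with the following property for $n$ large. Let $\Phi:\mathcal{P}\to\mathbb{C}$ and $M>0$ be such that for every $P\in\mathcal{P}$ there is an analytic function on $\mathbb{B}(P,n^{-5})$, bounded by $M$, that agrees with $\Phi$ on $\mathcal{P}\cap\mathbb{B}(P,n^{-5})$. Then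
\[
\Big|\sum_{P\in\mathcal{P}}a_P\Phi(P)\Big|\le e^{C_2\mathcal{L}^2}M\,\|S\circ\mathcal{T}\|_{L_2(Q)} .
\]
\end{proposition}

Analytic means holomorphic on an open subset of $\mathbb{C}^d$. We use three standard facts. A function analytic near a closed polydisc with radii $\varrho_1,\dots,\varrho_d$ and bounded there by $M$ is the sum of its Taylor series, which converges absolutely on the polydisc, and the coefficient of $z^\alpha$ is at most $M\varrho^{-\alpha}$ (Cauchy's estimate). Uniform limits of analytic functions are analytic. The integral over a compact parameter set of a function that is jointly continuous and analytic in $P$ is analytic.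

\subsection{Dual polynomials}
Fix $P_c\in\mathcal{P}$ with window center $x_c$, and write $l_c=l_{P_c}$. Take a test function of the form $\psi(x',y)=r^{-(d-1)}u(\frac{x'-x_c}r)\,v''(y-l_c(x'))$. By \eqref{eq:ibp} in the variable $y$,
\[
\int\psi\,\sigma_P=\int_{[-1,1]^{d-1}}u(\xi)\,v(T+r\vartheta\cdot\xi)\,d\xi,\qquad\vartheta=\theta-\theta_c,\quad T=(l_P-l_c)(x_c).
\]
For example, let $d=2$ and $v(\tau)=\tau$ near $0$. For $P$ close to $P_c$ the weight $u=\frac12$ returns $T$ and the weight $u=\frac32\xi$ returns $r\vartheta$. With $v(\tau)=\tau^m$ near $0$ and a weight that extracts the coefficient of $\xi^\alpha$, we obtain a multiple of any monomial $\vartheta^\alpha T^{m-|\alpha|}$, and then, by summing, a power series. The cost of a monomial grows geometrically with its degree, and this is why we need analyticity where two derivatives sufficed on the line. The next lemma bounds the weights.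

\begin{lemma}\label{lem:dual}
For $m\ge0$ and $\alpha\in\mathbb{N}_0^{d-1}$ with $|\alpha|\le m$ there is a polynomial $u_{\alpha,m}$ such that $\int_{[-1,1]^{d-1}}u_{\alpha,m}(\xi)\xi^{\alpha'}d\xi=\delta_{\alpha\alpha'}$ for all $|\alpha'|\le m$, and its norms in $L_1$ and $L_2$ of $[-1,1]^{d-1}$ are at most $C6^{dm}$.
\end{lemma}

\begin{proof}
In one variable, the Gram matrix of $1,\xi,\dots,\xi^m$ in $L_2(-1,1)$ is invertible, so for $0\le k\le m$ there is a real polynomial $u_{k,m}$ of degree at most $m$ with $\int_{-1}^1u_{k,m}\,p=p_k$ for every $p=\sum_{i\le m}p_i\xi^i$. We show $|p_k|\le6^m\|p\|_{L_2(-1,1)}$; the choice $p=u_{k,m}$ then gives $\|u_{k,m}\|_{L_2}\le6^m$.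

First, $|p_k|\le\max_{|z|=1}|p(z)|$ by Cauchy's estimate. Second, $\zeta^{-m}p(\frac12(\zeta+\zeta^{-1}))$ is a polynomial in $1/\zeta$, and for $|\zeta|=1$ the argument of $p$ lies in $[-1,1]$. By the maximum principle $|p(\frac12(\zeta+\zeta^{-1}))|\le|\zeta|^m\|p\|_{L_\infty[-1,1]}$ for $|\zeta|\ge1$ (the Bernstein--Walsh inequality). If $|z|=1$, the roots $z\pm\sqrt{z^2-1}$ of $\frac12(\zeta+\zeta^{-1})=z$ have product $1$ and modulus at most $1+\sqrt2$, so one of them satisfies $1\le|\zeta|\le1+\sqrt2$. Third, the Legendre polynomials are bounded by $1$ on $[-1,1]$ and become orthonormal after multiplication by $(i+\frac12)^{1/2}$, so the Cauchy--Schwarz inequality gives $\|p\|_{L_\infty[-1,1]}\le(\sum_{i\le m}(i+\frac12))^{1/2}\|p\|_{L_2}\le(m+1)\|p\|_{L_2}$. Finally $(1+\sqrt2)^m(m+1)\le(2+2\sqrt2)^m\le6^m$.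

Put $u_{\alpha,m}(\xi)=\prod_iu_{\alpha_i,m}(\xi_i)$. Its $L_2$ norm is at most $6^{(d-1)m}$, and its $L_1$ norm is at most $2^{(d-1)/2}$ times that.
\end{proof}

\subsection{Local test functions}
The next lemma works at a scale $\delta$ around $P_c$; see Figure~\ref{fig:window}. In the near zone $\|P-P_c\|\le r\delta/8$ the test function reproduces a given analytic $G$, and at neurons in the far zone $\|P-P_c\|\ge\delta$ it gives zero. At other neurons its values are not prescribed. We shall dispose of those by induction, and for this the pairing must again be analytic and bounded near every neuron. The profiles $v$ are piecewise polynomial, so it is enough to place their breakpoints away from all hyperplanes of $\mathcal{P}$; since these are sloped, the breakpoints are chosen separately above each cell of a fine partition of the window.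

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.3,yscale=1.2]
\fill[gray!25] (-1,-0.75)--(1,-0.45)--(1,0.75)--(-1,0.45)--cycle;
\draw[very thick] (-3,-0.45)--(4,0.6) node[right]{$\mathcal{H}_{P_c}$};
\draw (-3,-0.51)--(4,0.96) node[right]{near};
\draw (-1.5,1.8)--(4,0.15) node[right]{far};
\draw[dashed] (-3,-0.15)--(4,-0.5) node[right]{intermediate};
\draw (-3,-1.3)--(4,-1.3) node[right]{$x'$};
\draw[very thick] (-1,-1.3)--(1,-1.3) node[midway,below]{window, width $2r$};
\draw[dotted] (-1,-1.3)--(-1,1.8) (1,-1.3)--(1,1.8);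
\draw[<->] (-1.12,-0.17)--(-1.12,0.43) node[midway,left]{$H$};
\end{tikzpicture}
\caption{A local test function for $d=2$. It is supported in the shaded strip of half-height $H=r\delta$ around the kink line $\mathcal{H}_{P_c}$, above a window. Kink lines near $P_c$ in parameter space stay in the core of the strip. Kink lines of the network at parameter distance at least $\delta$ may cross $\mathcal{H}_{P_c}$ elsewhere but miss the strip. Intermediate lines may run through the strip.}
\label{fig:window}
\end{figure}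

\begin{lemma}[Local test functions]\label{lem:local}
Let $K=24d\cdot12^d$. There is $C_1=C_1(d)\ge1$ such that the following holds. Let $P_c\in\mathcal{P}$, $0<\delta\le1$, and let $G$ be analytic on $\mathbb{B}(P_c,K\delta)$ with $|G|\le M$. Then there is $\psi\in L_2(\mathbb{R}^d)$, supported in $Q$ and orthogonal to affine functions, such that $\Psi(P)=\int\psi\sigma_P$ ($P$ real) satisfies:
\begin{enumerate}
\item[(L1)] $\Psi(P)=G(P)$ for all real $P$ with $\|P-P_c\|\le r\delta/8$;
\item[(L2)] $\Psi(P')=0$ for all $P'\in\mathcal{P}$ with $\|P'-P_c\|\ge\delta$;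
\item[(L3)] for each $P'\in\mathcal{P}$, $\Psi$ extends from the real points of $\mathbb{B}(P',\frac{r\delta}{64n})$ to an analytic function on this ball bounded by $C_1M$;
\item[(L4)] $\|\psi\|_{L_2}\le C_1M\,r^{-(d-1)/2}(r\delta)^{-3/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $H=r\delta$, $\mu=\frac H{16n}$, $W=W_{P_c}$, $x_c=x_{P_c}$, $l_c=l_{P_c}$. The radius in (L3) is $\mu/4$.

\emph{Breakpoints.} Partition $W$ into finitely many cubes $\kappa$ with centers $x_\kappa$ and half-side at most $\frac\mu{8d\Theta}$. For each $\kappa$ choose $\tau_1\in[\frac H4,\frac H2]$ and $\tau_2\in[\frac{3H}4,H]$, depending on $\kappa$, with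
\begin{equation}\label{eq:break}
\big|\,|(l_{P'}-l_c)(x_\kappa)|-\tau_i\,\big|\ge\mu\qquad\text{for all }P'\in\mathcal{P},\ i=1,2 .
\end{equation}
This is possible because the excluded set has measure at most $2\mu n=\frac H8<\frac H4$. If $P'\in\mathcal{P}$, $P\in\mathbb{B}(P',\mu/4)$ and $x'\in\kappa$, then by \eqref{eq:lip} and the bound $2\Theta$ for the slopes of $l_{P'}-l_c$,
\begin{equation}\label{eq:stay}
|(l_P-l_c)(x')-(l_{P'}-l_c)(x_\kappa)|\le\frac\mu2+2d\Theta\cdot\frac\mu{8d\Theta}=\frac{3\mu}4 .
\end{equation}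

\emph{Profiles.} For $m\ge0$ define $v=v_{\kappa,m}$ by $v(\tau)=\tau^m$ for $|\tau|\le\tau_1$, $v(\tau)=0$ for $|\tau|\ge\tau_2$,
\[
v(\tau)=\tau_1^m(1-3\zeta^2+2\zeta^3)+\Delta\,m\tau_1^{m-1}(\zeta-2\zeta^2+\zeta^3),\quad\zeta=\frac{\tau-\tau_1}\Delta,\quad\Delta=\tau_2-\tau_1,
\]
on $[\tau_1,\tau_2]$ (the second term is absent for $m=0$), and $v(\tau)=(-1)^mv(-\tau)$ on $[-\tau_2,-\tau_1]$. The cubic has value $\tau_1^m$ and derivative $m\tau_1^{m-1}$ at $\tau_1$, and value and derivative $0$ at $\tau_2$, so $v\in C^1(\mathbb{R})$ and \eqref{eq:ibp} applies. We have $\frac H4\le\Delta\le H$, $\tau_1^m\le H^m$ and $\Delta\,m\tau_1^{m-1}\le2m(H/2)^m\le H^m$. For complex $|\tau|\le2H$ we have $|\zeta|\le10$. Hence each of the polynomials that make up $v$ is bounded by $C(2H)^m$ on the complex disc $|\tau|\le2H$. Also $|v''|\le CH^{m-2}$ on the real line: on $[-\tau_1,\tau_1]$ because $m(m-1)(H/2)^{m-2}\le3H^{m-2}$, and on the cubic pieces because $|v''|\le\Delta^{-2}(6+4)H^m\le160H^{m-2}$.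

For $|\alpha|\le m$, and $x'\in\kappa$, let
\[
\psi_{\alpha,m}(x',y)=r^{-(d-1)}u_{\alpha,m}\Big(\frac{x'-x_c}r\Big)v''_{\kappa,m}(y-l_c(x')),
\]
and $\psi_{\alpha,m}=0$ for $x'\notin W$. The support lies in $\{x'\in W,\ |y-l_c(x')|\le H\}$, which is contained in $Q$ by (W1) and $H\le r\le\frac1{8n}$. By \eqref{eq:ibp} for each fixed $x'$, $\psi_{\alpha,m}$ is orthogonal to affine functions, and
\begin{equation}\label{eq:Psiam}
\Psi_{\alpha,m}(P):=\int\psi_{\alpha,m}\sigma_P=\int_{[-1,1]^{d-1}}u_{\alpha,m}(\xi)\,v_{\kappa,m}\big((l_P-l_c)(x_c+r\xi)\big)\,d\xi,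
\end{equation}
where $\kappa$ is the cube containing $x_c+r\xi$. Since $\|v''\|_{L_2}\le CH^{m-3/2}$, Lemma~\ref{lem:dual} gives $\|\psi_{\alpha,m}\|_{L_2}\le C6^{dm}r^{-(d-1)/2}H^{m-3/2}$.

\emph{Summation.} Use the linear coordinates $(\vartheta,T)$ given by $P=P_c+(\vartheta,T-\vartheta\cdot x_c)$, so that $(l_P-l_c)(x_c+r\xi)=T+r\vartheta\cdot\xi$ and $\|P-P_c\|\le|T|+3|\vartheta|_1$. On the polydisc $|T|\le\frac{K\delta}4$, $|\vartheta_i|\le\frac{K\delta}{6d}$ we have $\|P-P_c\|<\frac34K\delta$. So there $G=\sum_{\alpha,k}g_{\alpha,k}\vartheta^\alpha T^k$ with $|g_{\alpha,k}|\le M(\frac{6d}{K\delta})^{|\alpha|+k}$. Put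
\[
\psi=\sum_{m\ge0}\sum_{|\alpha|\le m}\gamma_{\alpha,m}\psi_{\alpha,m},\qquad\gamma_{\alpha,m}=g_{\alpha,m-|\alpha|}\,\frac{\alpha!\,(m-|\alpha|)!}{m!}\,r^{-|\alpha|}.
\]
For each $m$ there are at most $(m+1)^{d-1}\le2^{dm}$ indices $\alpha$; the ratio of factorials is at most $1$; and $r^{-|\alpha|}\le r^{-m}$. Since $r\delta=H$ and $6d\cdot12^d/K=\frac14$,
\begin{equation}\label{eq:quarter}
\sum_{|\alpha|\le m}|\gamma_{\alpha,m}|\,6^{dm}H^m\le M\Big(\frac{6d\cdot12^d}{K}\Big)^m=M4^{-m}.
\end{equation}
Hence the series converges in $L_2$ and (L4) holds. All terms are supported in $Q$, where $\sigma_P$ and affine functions are square integrable, so $\psi$ is orthogonal to affine functions and $\Psi=\sum\gamma_{\alpha,m}\Psi_{\alpha,m}$.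

\emph{(L1).} If $\|P-P_c\|\le H/8$, then $|l_P-l_c|\le H/4\le\tau_1$ on $W$ by \eqref{eq:lip}. So \eqref{eq:Psiam} is the coefficient of $\xi^\alpha$ in $(T+r\vartheta\cdot\xi)^m$, namely $\frac{m!}{\alpha!(m-|\alpha|)!}r^{|\alpha|}\vartheta^\alpha T^{m-|\alpha|}$, and $\Psi(P)=\sum g_{\alpha,k}\vartheta^\alpha T^k$. Since $|\vartheta|_1\le H/8$, $|T|\le H/4$ and $H\le\delta$, the point lies in the polydisc and the sum is $G(P)$.

\emph{(L2).} By (W2), $|l_{P'}-l_c|\ge r\delta=H\ge\tau_2$ on $W$, so the integrand in \eqref{eq:Psiam} vanishes.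

\emph{(L3).} Fix $P'$ and $\kappa$, and let $\tau_0=(l_{P'}-l_c)(x_\kappa)$. By \eqref{eq:break} the interval $[\tau_0-\frac{3\mu}4,\tau_0+\frac{3\mu}4]$ contains none of $\pm\tau_1,\pm\tau_2$, so on it $v_{\kappa,m}$ equals a single polynomial $p_{\kappa,m}$. By \eqref{eq:stay}, for real $P\in\mathbb{B}(P',\mu/4)$ and $x'\in\kappa$ the argument of $v_{\kappa,m}$ lies in this interval. Replacing $v_{\kappa,m}$ by $p_{\kappa,m}$ in \eqref{eq:Psiam} defines a polynomial in $P$ that extends $\Psi_{\alpha,m}$. If $p_{\kappa,m}\ne0$, then $|\tau_0|\le H$, and by \eqref{eq:stay} the complex argument has modulus at most $H+\mu\le2H$. So the extension is bounded by $C6^{dm}(2H)^m$ on $\mathbb{B}(P',\mu/4)$, and by \eqref{eq:quarter} the extended series is dominated by $CM\sum_m2^{-m}$.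
\end{proof}

\subsection{Clusters}
Let $\delta_k=n^{-8k}$. The ratio $n^{-8}$ of consecutive scales is small enough to bridge the gap between the near and the far zone: a group of diameter $2n\delta_{k+1}$ fits in the near zone at scale $\delta_k$. One could look for a single good scale. Let $N(\delta)$ be the number of connected components of the graph on $\mathcal{P}$ that joins points at distance at most $\delta$. If $N(\delta_{k+1})=N(\delta_k)$, the components have diameter at most $n\delta_{k+1}$ and mutual distances above $\delta_k$, and Lemma~\ref{lem:local} handles each of them with a loss of order $\delta_k^{-3/2}$ times a power of $n$. Such a $k\le n$ exists, but it can be as large as $n-1$.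

\begin{example}\label{ex:tower}
Let $\mathcal{P}$ consist of the parallel hyperplanes $\theta=0$, $t\in\{0,2\delta_1,\dots,2\delta_{n-1}\}$. At scale $\delta_k$ the points $2\delta_i$ with $i>k$ are joined to $0$, and those with $i\le k$ are isolated, being at distance more than $\delta_i\ge\delta_k$ from all others. So $N(\delta_k)=k+1$ for $1\le k\le n-1$, the first good scale is $k=n-1$, and $\delta_k^{-3/2}=n^{12(n-1)}$.
\end{example}

We ask for less: a scale at which few components split. This can be found among four consecutive scales. The components that do not split are settled; the others, at most half as many as before, are kept as indivisible objects, and the procedure is repeated at coarser scales.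

\begin{lemma}[Clusters]\label{lem:cluster}
Let $n\ge2$, $\mathcal{P}\ne\emptyset$ and $J=\lfloor\log_2n\rfloor+1$. There are integers $4J\ge k_1>k_2>\dots>k_J\ge1$ and a partition of $\mathcal{P}$ into sets called clusters, each with a stage $j\in\{1,\dots,J\}$, such that for every cluster $\mathfrak{c}$ of stage $j$:
\begin{enumerate}
\item[(C1)] $\operatorname{diam}\mathfrak{c}\le2n\delta_{k_j+1}$;
\item[(C2)] every point of $\mathcal{P}\setminus\mathfrak{c}$ that lies in a cluster of stage at least $j$ has distance greater than $\delta_{k_j}$ from $\mathfrak{c}$.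
\end{enumerate}
\end{lemma}

\begin{proof}
An \emph{object} is a nonempty subset of $\mathcal{P}$, and the distance of two objects is the least distance of their points. Let $\mathcal{O}_0$ be the family of singletons. Suppose that $1\le j\le J$ and that $\mathcal{O}_{j-1}$ is a family of $N\ge1$ disjoint objects. Let $N(\delta)$ be the number of components of the graph on $\mathcal{O}_{j-1}$ that joins objects at distance at most $\delta$; we identify a component with the union of its objects. For the four values $k\in\{4(J-j)+1,\dots,4(J-j)+4\}$ the numbers $N(\delta_{k+1})-N(\delta_k)$ are nonnegative, and their sum telescopes to at most $N-1$. Fix $k=k_j$ for which the difference is at most $\frac{N-1}4$. The components at scale $\delta_{k+1}$ refine those at scale $\delta_k$. Call one of them \emph{good} if it is also a component at scale $\delta_k$, and \emph{bad} otherwise. A component at scale $\delta_k$ that splits into $p\ge2$ pieces contributes $p-1\ge p/2$ to the difference, so there are at most $\frac{N-1}2$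 bad components. The good components are the clusters of stage $j$, and the bad ones form $\mathcal{O}_j$. Then $|\mathcal{O}_j|<n2^{-j}$, and $n2^{-J}<1$, so $\mathcal{O}_j=\emptyset$ for some $j\le J$. For the unused stages put $k_j=4(J-j)+1$. The ranges of $k$ for different stages are disjoint and decrease with $j$, so the $k_j$ decrease strictly.

Each stage splits the union of $\mathcal{O}_{j-1}$ into clusters of stage $j$ and the objects of $\mathcal{O}_j$. So the clusters partition $\mathcal{P}$, and the clusters of stage at least $j$ cover exactly the union of $\mathcal{O}_{j-1}$. A point of this union outside $\mathfrak{c}$ lies in an object that is not part of $\mathfrak{c}$, and $\mathfrak{c}$ is a component at scale $\delta_{k_j}$; this gives (C2). We prove by induction that all components of stage $j$, good or bad, have diameter at most $2n\delta_{k_j+1}$. The objects of $\mathcal{O}_{j-1}$ have diameter $0$ if $j=1$, and at most $2n\delta_{k_{j-1}+1}\le2n^{-7}\delta_{k_j+1}\le\delta_{k_j+1}$ if $j\ge2$.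 Two points of a component are linked by a chain of at most $n$ objects with gaps at most $\delta_{k_j+1}$, so their distance is at most $2n\delta_{k_j+1}$.
\end{proof}

Property (C2) says nothing about points settled at earlier stages, and these need not be far. In Example~\ref{ex:tower}, for $n$ large, stage $1$ settles the singletons $\{2\delta_i\}$ with $i\le k_1$ and leaves two objects, $\{2\delta_{k_1+1}\}$ and $\{0\}\cup\{2\delta_i:i>k_1+1\}$. Their distance is below $\delta_{k_1}\le\delta_{k_2+1}$, so stage $2$ merges them into one cluster $\mathfrak{c}$. The settled point $2\delta_{k_1}$ is within $2n^{-8}\delta_{k_2}\le r\delta_{k_2}/8$ of every point of $\mathfrak{c}$, so the test function for $\mathfrak{c}$ at scale $\delta_{k_2}$ takes the value of $G$ there, and this contribution has to be removed. What saves the argument is that earlier clusters live at much finer scales, on which $\Psi$ is analytic by (L3).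

\begin{proof}[Proof of Proposition~\ref{prop:coeff}]
We may assume $\mathcal{P}\ne\emptyset$ and $n\ge64K$. Write $\|S\|$ for $\|S\circ\mathcal{T}\|_{L_2(Q)}$. Take the clusters of Lemma~\ref{lem:cluster} and fix a point $P_{\mathfrak{c}}$ in each cluster $\mathfrak{c}$. By (C1), a cluster of stage $j$ has diameter at most $2n^{-7}\delta_{k_j}$, so it lies in $\mathbb{B}(P_{\mathfrak{c}},K\delta_{k_j})$. Let
\[
\Lambda=C_1r^{-(d-1)/2}(r\delta_{4J})^{-3/2},\qquad\Lambda_0=0,\qquad\Lambda_j=\Lambda+C_1n\Lambda_{j-1}.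
\]
The sequence $\Lambda_j=\Lambda\sum_{i<j}(C_1n)^i$ is nondecreasing.

\emph{Claim.} If $\mathfrak{c}$ has stage $j$ and $G$ is analytic on $\mathbb{B}(P_{\mathfrak{c}},K\delta_{k_j})$ with $|G|\le M'$, then $|\sum_{P\in\mathfrak{c}}a_PG(P)|\le\Lambda_jM'\|S\|$.

We use induction on $j$. Take $\psi$ from Lemma~\ref{lem:local} with $P_c=P_{\mathfrak{c}}$ and $\delta=\delta_{k_j}$. Since $\psi$ is supported in $Q$ and orthogonal to $S_0$, \eqref{eq:normal} and (L4) give
\[
\Big|\sum_{P\in\mathcal{P}}a_P\Psi(P)\Big|=\Big|\int\psi\,(S\circ\mathcal{T})\Big|\le\Lambda M'\|S\|.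
\]
We split $\mathcal{P}$ into three parts. For $P\in\mathfrak{c}$ we have $\|P-P_{\mathfrak{c}}\|\le2n^{-7}\delta\le n^{-6}\delta/8\le r\delta/8$, as $n\ge16$, so $\Psi(P)=G(P)$ by (L1). For $P\notin\mathfrak{c}$ in a cluster of stage at least $j$, (C2) and (L2) give $\Psi(P)=0$. The remaining points form clusters $\mathfrak{c}'$ of stages $j'<j$; there are none if $j=1$. For these $k_{j'}\ge k_j+1$, so
\[
K\delta_{k_{j'}}\le Kn^{-8}\delta\le\frac{n^{-6}\delta}{64n}\le\frac{r\delta}{64n}.
\]
By (L3) at $P'=P_{\mathfrak{c}'}$, the function $\Psi$ agrees on $\mathfrak{c}'$ with an analytic function on $\mathbb{B}(P_{\mathfrak{c}'},K\delta_{k_{j'}})$ bounded by $C_1M'$, and the induction hypothesis bounds the sum over $\mathfrak{c}'$ by $\Lambda_{j-1}C_1M'\|S\|$. There are at most $n$ such clusters, and the claim follows.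

Since $K\delta_{k_j}\le Kn^{-8}\le n^{-5}$, the claim applies to the analytic function that the hypothesis provides on $\mathbb{B}(P_{\mathfrak{c}},n^{-5})$, which agrees with $\Phi$ on $\mathfrak{c}$. Summing over at most $n$ clusters gives the bound $n\Lambda_JM\|S\|$. Finally $r\ge n^{-6}$ gives $\Lambda\le C_1n^{3d+6+48J}$, we have $\Lambda_J\le J(C_1n)^J\Lambda$, and $J\le3\mathcal{L}$ gives $n^J\le e^{3\mathcal{L}^2}$. Hence $n\Lambda_J\le e^{C_2\mathcal{L}^2}$.
\end{proof}

\section{Wave packets on free hyperplanes}\label{sec:packets}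

We work in the sheared coordinates of Lemma~\ref{lem:normal}. Let $\mathcal{E}_0=\{(\theta,t)\in\mathbb{R}^d:|\theta|_\infty\le\frac1{4d},\ |t|\le\frac14\}$, of measure $\frac12(2d)^{-(d-1)}$, and let
\[
\mathcal{E}=\{P\in\mathcal{E}_0:\|P-P'\|\ge h\text{ for all }P'\in\mathcal{P}\}
\]
be the set of \emph{free} hyperplanes. Each $P'$ removes a subset of a cube of side $2h$, and $n(2h)^d=(4d)^{-d}\le\frac14(2d)^{-(d-1)}$. So $c\le\frac12|\mathcal{E}_0|\le|\mathcal{E}|\le1$. Define
\[
\varphi^\sharp(x',y)=e^{-|x'|^2/2q^2}\int_{\mathcal{E}}e^{-iR(y-\theta\cdot x')}\,e^{-(y-t-\theta\cdot x')^2/2b^2}\,d\theta\,dt .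
\]
The packet attached to $(\theta,t)$ is a slab of thickness $b$ and width $q$ along $\mathcal{H}_{(\theta,t)}$ that oscillates in the normal direction. It responds to frequencies near $(-R\theta,R)$, a point of the plate $\Pi_R$. As on the line, the phase does not involve $t$. The function $\varphi^\sharp$ is bounded by $1$, and by Lemma~\ref{lem:packet}(iii) below, whose proof uses only the definition, $(1+|x|)\varphi^\sharp$ is integrable; this justifies the interchanges of integrals in this section.

Let $\widetilde{\varphi}(\omega',\rho)=\int\varphi^\sharp(x)e^{i(\omega'\cdot x'+\rho y)}\,dx$. We use the Gaussian integral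
\begin{equation}\label{eq:gauss}
\int_{\mathbb{R}}e^{-z^2/2V+\zeta z}\,dz=\sqrt{2\pi V}\,e^{V\zeta^2/2},\qquad V>0,\ \zeta\in\mathbb{C}.
\end{equation}
Substituting $y=z+t+\theta\cdot x'$ and integrating in $z$ gives the factor $\sqrt{2\pi}\,b\,e^{-b^2(\rho-R)^2/2}e^{i(\rho-R)t}e^{i\rho\theta\cdot x'}$. Integrating $e^{-|x'|^2/2q^2+i(\omega'+\rho\theta)\cdot x'}$ in $x'$ then gives
\begin{equation}\label{eq:FT}
\widetilde\varphi(\omega',\rho)=(2\pi)^{d/2}bq^{d-1}e^{-b^2(\rho-R)^2/2}I(\omega',\rho),\qquad I(\omega',\rho)=\int_{\mathcal{E}}e^{i(\rho-R)t}e^{-q^2|\omega'+\rho\theta|^2/2}\,d\theta\,dt .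
\end{equation}

\begin{lemma}\label{lem:packet}
For $n$ large:
\begin{enumerate}
\item[(i)] $\|\varphi^\sharp\|_{L_2(\mathbb{R}^d)}\le CbR^{-(d-1)/2}$;
\item[(ii)] $\operatorname{Re}\int\varphi^\sharp\,(F_R\circ\mathcal{T})\ge c\,bR^{-(d-1)}$;
\item[(iii)] $\int_{\mathbb{R}^d\setminus[-1,1]^d}|\varphi^\sharp|(1+|x|)\,dx\le Ce^{-A^2\mathcal{L}^2/16}$;
\item[(iv)] $|\widetilde\varphi(\omega',\rho)|\le Ce^{-A^2\mathcal{L}^2/8}$ if $\rho\le R/2$;
\item[(v)] $|\int\varphi^\sharp x^\alpha\,dx|\le n^Ce^{-A^2\mathcal{L}^2/2}$ for $\alpha\in\mathbb{N}_0^d$, $|\alpha|\le1$.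
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By Plancherel's theorem and \eqref{eq:FT}, $\|\varphi^\sharp\|_{L_2}^2=b^2q^{2(d-1)}\iint e^{-b^2(\rho-R)^2}|I|^2\,d\omega'\,d\rho$. Packets with different slopes have nearly disjoint frequency supports, and the bound has to capture this orthogonality. For $\rho\ge R/2$ put $\omega'=-\rho\vartheta$ and $e_\tau(\theta)=\int\mathbf{1}_{\mathcal{E}}(\theta,t)e^{i\tau t}\,dt$ with $\tau=\rho-R$. As a function of $\vartheta$, $I$ is the convolution of $e_\tau$ with $e^{-q^2\rho^2|\cdot|^2/2}$, whose integral is $C(q\rho)^{-(d-1)}$. Young's inequality $\|f*g\|_{L_2}\le\|f\|_{L_2}\|g\|_{L_1}$ and $d\omega'=\rho^{d-1}d\vartheta$ give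
\[
\int|I|^2\,d\omega'\le C\rho^{d-1}(q\rho)^{-2(d-1)}\|e_\tau\|_{L_2}^2\le Cq^{-2(d-1)}R^{-(d-1)}\|e_\tau\|_{L_2}^2 .
\]
By Plancherel's theorem in $t$, $\int\|e_\tau\|_{L_2}^2\,d\tau=2\pi|\mathcal{E}|$. So this range contributes at most $Cb^2R^{-(d-1)}$. For $\rho<R/2$, the Cauchy--Schwarz inequality gives $|I|^2\le\int_{\mathcal{E}}e^{-q^2|\omega'+\rho\theta|^2}d\theta\,dt$, hence $\int|I|^2d\omega'\le Cq^{-(d-1)}$, and $\int_{\rho<R/2}e^{-b^2(\rho-R)^2}d\rho\le e^{-b^2R^2/8}\int e^{-b^2u^2/2}du=Cb^{-1}e^{-A^2\mathcal{L}^2/8}$. The contribution is at most $Cb^2\cdot n\,e^{-8\mathcal{L}^2}\le b^2R^{-(d-1)}$.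

(ii) By \eqref{eq:shear}, $\int\varphi^\sharp(G_R\circ\mathcal{T})=R^{-(d-1)}\int_{\Pi_R}\widetilde\varphi(\omega',\rho)\,d\omega$ with $\rho=\omega_d+\nu\cdot\omega'$ and $|\rho-R|\le\frac54$ on $\Pi_R$. There $|(\rho-R)t|\le\frac12$, so $\cos((\rho-R)t)\ge\frac12$, and $e^{-b^2(\rho-R)^2/2}\ge e^{-1}$. Thus
\[
\operatorname{Re}\int\varphi^\sharp(G_R\circ\mathcal{T})\ge c\,bq^{d-1}R^{-(d-1)}\int_{\mathcal{E}}\int_{\Pi_R}e^{-q^2|\omega'+\rho\theta|^2/2}\,d\omega\,d\theta\,dt .
\]
Fix $(\theta,t)\in\mathcal{E}$ and consider the $\omega$ with $|\omega'+R\theta|_\infty\le1/q$ and $|\omega_d-R|\le1$, a set of measure $2(2/q)^{d-1}$. It lies in $\Pi_R$, since $|\omega'|_\infty\le\frac1q+\frac R{4d}\le R$ by \eqref{eq:sizes}. On it $|\omega'+\rho\theta|\le\sqrt{d}/q+\frac54|\theta|\le2\sqrt d/q$, so the integrand is at least $e^{-2d}$. This gives the lower bound $c\,bR^{-(d-1)}$. For the conjugate function, $\int\varphi^\sharp(\overline{G_R}\circ\mathcal{T})=R^{-(d-1)}\int_{\Pi_R}\widetilde\varphi(-\omega',-\rho)\,d\omega$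 with $\rho\ge0$, which by \eqref{eq:FT} is at most $Cbe^{-A^2\mathcal{L}^2/2}$ in modulus; this is less than half of the main term for $n$ large. Now use $F_R=\frac12(G_R+\overline{G_R})$.

(iii) Bound each packet by its modulus. Where $|x'|_\infty>1$ we have $e^{-|x'|^2/2q^2}\le e^{-1/4q^2}e^{-|x'|^2/4}$, and for $(\theta,t)\in\mathcal{E}$ the substitution $y=z+t+\theta\cdot x'$ gives $\int e^{-(y-t-\theta\cdot x')^2/2b^2}(1+|x'|+|y|)\,dy\le C(1+|x'|)$. This region contributes at most $Ce^{-A^2\mathcal{L}^2/4}$. Where $|x'|_\infty\le1<|y|$ we have $|t+\theta\cdot x'|\le\frac12\le\frac{|y|}2$, so the Gaussian in $y$ is at most $e^{-y^2/8b^2}\le e^{-1/16b^2}e^{-y^2/16}$, and $1/b\ge1/q=A\mathcal{L}$.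

(iv) Use \eqref{eq:FT} with $|I|\le1$ and $b|\rho-R|\ge A\mathcal{L}/2$.

(v) The moments are $\widetilde\varphi(0)$ and $-i$ times the first partial derivatives of $\widetilde\varphi$ at $0$. In \eqref{eq:FT} the factor $e^{-b^2(\rho-R)^2/2}$ equals $e^{-A^2\mathcal{L}^2/2}$ at $\rho=0$, and its derivative is $b^2R\le n$ times that. The integrand of $I$ has gradient $-q^2(\omega'+\rho\theta)$ times itself in $\omega'$, which is $0$ at the origin, and derivative $it-q^2\theta\cdot(\omega'+\rho\theta)$ times itself in $\rho$, which at the origin has modulus at most $\frac14$.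
\end{proof}

Next we pair $\varphi^\sharp$ with a neuron that is at distance at least $h/2$ from every free hyperplane. Either the slopes differ by about $h$, and then the phase of the packet turns by about $Rhq=A\mathcal{L}$ along the kink, or the slopes are close and the positions differ by about $h$, as on the line. An exact formula covers both cases.

\begin{lemma}\label{lem:neuron}
Let $c_1=\frac1{32d+2}$. For $n$ large and every real $P$ with $\|P\|\le2n^4$ and $\|P-P_0\|\ge h/2$ for all $P_0\in\mathcal{E}$,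
\[
\Big|\int_{\mathbb{R}^d}\varphi^\sharp\sigma_P\Big|\le n^Ce^{-c_1A^2\mathcal{L}^2}.
\]
\end{lemma}

\begin{proof}
Let $P=(\theta,t)$, $P_0=(\theta_0,t_0)$, $\vartheta=\theta-\theta_0$, $u=t-t_0$. Substituting $y=l_P(x')+\tau$ gives $y-t_0-\theta_0\cdot x'=u+\tau+\vartheta\cdot x'$, hence
\[
\int\varphi^\sharp\sigma_P=\int_{\mathcal{E}}e^{-iRt_0}\int_0^\infty\tau\,\Gamma(\vartheta,u+\tau)\,d\tau\,d\theta_0\,dt_0,
\]
\[
\Gamma(\vartheta,z)=\int_{\mathbb{R}^{d-1}}\exp\Big(-\frac{|x'|^2}{2q^2}-iR(z+\vartheta\cdot x')-\frac{(z+\vartheta\cdot x')^2}{2b^2}\Big)dx' .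
\]
As $|\mathcal{E}|\le1$, it suffices to bound the inner integral for each $P_0$.

\emph{The kernel.} By \eqref{eq:gauss}, $e^{-iRv-v^2/2b^2}=\frac b{\sqrt{2\pi}}\int e^{-b^2(\rho-R)^2/2-i\rho v}\,d\rho$. Insert $v=z+\vartheta\cdot x'$ and integrate in $x'$; with $V=b^2+q^2|\vartheta|^2$,
\[
\Gamma=(2\pi q^2)^{\frac{d-1}2}\frac b{\sqrt{2\pi}}\,e^{-b^2R^2/2}\int e^{-V\rho^2/2+(b^2R-iz)\rho}\,d\rho=(2\pi q^2)^{\frac{d-1}2}\frac b{\sqrt V}\exp\Big(\frac{(b^2R-iz)^2}{2V}-\frac{b^2R^2}2\Big).
\]
Since $bqR=1$, we have $\frac{b^4R^2}{2V}-\frac{b^2R^2}2=-\frac{b^2R^2q^2|\vartheta|^2}{2V}=-\frac{|\vartheta|^2}{2V}$. Therefore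
\begin{equation}\label{eq:kernel}
\Gamma(\vartheta,z)=(2\pi q^2)^{\frac{d-1}2}\frac b{\sqrt V}\exp\Big(-\frac{z^2+2ib^2Rz+|\vartheta|^2}{2V}\Big),\qquad|\Gamma(\vartheta,z)|\le Ce^{-(z^2+|\vartheta|^2)/2V}.
\end{equation}
Since $|u|+|\vartheta|_1\ge h/2$, one of the following cases holds; also $|u|$ and $V$ are at most $n^C$.

\emph{Case A: $|\vartheta|_1\ge h/4$.} Then $|\vartheta|^2\ge\frac{h^2}{16d}$. The function $\xi\mapsto\xi/(b^2+q^2\xi)$ is increasing and $b=qh$, so
\[
\frac{|\vartheta|^2}V\ge\frac{h^2/16d}{q^2h^2+q^2h^2/16d}=\frac{A^2\mathcal{L}^2}{16d+1}.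
\]
Moreover $\int_0^\infty\tau e^{-(u+\tau)^2/2V}d\tau\le\int_{\mathbb{R}}(|z|+|u|)e^{-z^2/2V}dz=2V+|u|\sqrt{2\pi V}\le n^C$. So the inner integral is at most $n^Ce^{-c_1A^2\mathcal{L}^2}$.

\emph{Case B: $|\vartheta|_1<h/4$ and $|u|\ge h/4$.} Then $V\le b^2+q^2h^2/16\le2b^2$. If $\tau$ has the sign of $u$, then $(u+\tau)^2\ge h^2/16+\tau^2$, so $|\Gamma(\vartheta,u+\tau)|\le Ce^{-h^2/64b^2}e^{-\tau^2/4b^2}$, where $h/b=A\mathcal{L}$. The integral of $|\tau\Gamma|$ over such $\tau$ is at most $Ce^{-A^2\mathcal{L}^2/64}$. This settles $u>0$. For $u<0$ it bounds $\int_{-\infty}^0$, and it remains to bound $\int_{\mathbb{R}}\tau\Gamma(\vartheta,u+\tau)\,d\tau=\int_{\mathbb{R}}(z-u)\Gamma(\vartheta,z)\,dz$. By \eqref{eq:gauss} and its derivative in $\zeta$, at $\zeta=-ib^2R/V$,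
\[
\int(z-u)\,e^{-(z^2+2ib^2Rz)/2V}\,dz=(-ib^2R-u)\sqrt{2\pi V}\,e^{-b^4R^2/2V},
\]
and $b^4R^2/2V\ge b^2R^2/4=A^2\mathcal{L}^2/4$. Since $c_1\le\frac1{64}$, the lemma follows.
\end{proof}

\section{From the packets to the test function}\label{sec:final}

Three things separate $\varphi^\sharp$ from the function required in Proposition~\ref{prop:test}. It is not supported in $Q$, where the normal form holds. Its pairing with neurons is known to be small only for real parameters, while Proposition~\ref{prop:coeff} needs complex balls. And it is only nearly orthogonal to the affine part $S_0$, over which we have no control.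

\subsection{Truncation}
Cutting $\varphi^\sharp$ off at a fixed height could destroy the analyticity of $P\mapsto\int\varphi\sigma_P$ near hyperplanes that cross the cut. As with the breakpoints in Lemma~\ref{lem:local}, we let the height of the cut vary from cell to cell. Partition $[-1,1]^{d-1}$ into finitely many cubes $\kappa$ with centers $x_\kappa$ and half-side at most $\frac1{64dn\Theta}$. For each $\kappa$ choose $y_\kappa^+\in[1,\frac32]$ and $y_\kappa^-\in[-\frac32,-1]$ with $|y_\kappa^\pm-l_{P'}(x_\kappa)|\ge\frac1{8n}$ for all $P'\in\mathcal{P}$; the excluded set has measure at most $\frac14<\frac12$. Let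
\[
Q'=\bigcup_\kappa\kappa\times[y_\kappa^-,y_\kappa^+],\qquad\varphi_1=\varphi^\sharp\mathbf{1}_{Q'},\qquad\Phi_1(P)=\int\varphi_1\sigma_P\quad(P\text{ real}).
\]
Then $[-1,1]^d\subset Q'\subset Q$, because $\lambda\ge\frac32$.

\begin{lemma}\label{lem:analytic}
For $n$ large and each $P'\in\mathcal{P}$, the function $\Phi_1$ extends from the real points of $\mathbb{B}(P',n^{-4})$ to an analytic function on this ball bounded by $n^C$, and $|\Phi_1|\le n^Ce^{-c_1A^2\mathcal{L}^2}$ at the real points.
\end{lemma}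

\begin{proof}
For $P\in\mathbb{B}(P',n^{-4})$ and $x'\in\kappa$ put $\tau=l_P(x')$. By \eqref{eq:lip}, $|\operatorname{Im}\tau|\le2n^{-4}$ and $|\tau-l_{P'}(x_\kappa)|\le2n^{-4}+\frac1{64n}<\frac1{16n}$. So for real $P$ the position of $\tau$ relative to $y_\kappa^\pm$ is that of $l_{P'}(x_\kappa)$, and the inner integral $\int_{y_\kappa^-}^{y_\kappa^+}\varphi^\sharp(x',y)\sigma(y-\tau)\,dy$ equals
\[
0\ \text{ if }l_{P'}(x_\kappa)>y_\kappa^+,\qquad\int_{y_\kappa^-}^{y_\kappa^+}\varphi^\sharp(x',y)(y-\tau)\,dy\ \text{ if }l_{P'}(x_\kappa)<y_\kappa^-,\qquad\int_\tau^{y_\kappa^+}\varphi^\sharp(x',y)(y-\tau)\,dy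
\]
in the remaining case. The function $\varphi^\sharp$ is entire in $y$. Reading the last integral along the segment from $\tau$ to $y_\kappa^+$, all three expressions are entire in $\tau$ and continuous in $(x',\tau)$, so integration over $\kappa$ and summation over $\kappa$ give an analytic extension. On the paths used, $|\operatorname{Im}y|\le2n^{-4}\le\min(b,1/R)$ by \eqref{eq:sizes}, so $|\varphi^\sharp|\le e^{R|\operatorname{Im}y|+|\operatorname{Im}y|^2/2b^2}\le e^2$. The paths have length at most $4$, and $|\tau|\le\|P\|\le2n^4$. This gives the bound $n^C$.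

Let $P$ be real. Then $\|P-P_0\|\ge h-n^{-4}\ge h/2$ for $P_0\in\mathcal{E}$, so Lemma~\ref{lem:neuron} applies. Since $\sigma_P(x)\le n^C(1+|x|)$ and $[-1,1]^d\subset Q'$, Lemma~\ref{lem:packet}(iii) shows that $\Phi_1(P)$ differs from $\int\varphi^\sharp\sigma_P$ by at most $n^Ce^{-A^2\mathcal{L}^2/16}$.
\end{proof}

\subsection{From real to complex parameters}
A polynomially bounded analytic function that is very small on the reals is still very small nearby.

\begin{lemma}[Two constants]\label{lem:two}
Let $f$ be analytic in $|z|<1$ with $|f|\le M_1$, and let $|f|\le M_0$ on $(-1,1)$, where $0<M_0\le M_1$. Then $|f(z)|\le\sqrt{M_0M_1}$ for $|z|\le\frac14$.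
\end{lemma}

\begin{proof}
The function $f_1(z)=f(\frac34z)$ is analytic near the closed unit disc, bounded by $M_1$, and bounded by $M_0$ on $[-1,1]$. It suffices to prove the bound for $f_1$ on $|z|\le\frac13$, and we may assume $f_1\not\equiv0$. In the upper half-plane let $\phi(z)=\arg(z-1)-\arg(z+1)$, with arguments in $(0,\pi)$; it is harmonic, and it is the angle under which $[-1,1]$ is seen from $z$. By the inscribed angle theorem, $\phi=\frac\pi2$ on the unit circle and $\phi=\frac{3\pi}4$ on the circle $|z+i|=\sqrt2$, with larger values inside these circles. So $\beta=\frac2\pi\phi-1$ is harmonic on the open upper half-disc, has values in $(0,1)$, tends to $1$ on $(-1,1)$ and to $0$ on the open arc, and $\beta\ge\frac12$ where $|z+i|\le\sqrt2$. Let $m_0=\log(M_0/M_1)\le0$. The function $\log(|f_1|/M_1)-\beta m_0$ is subharmonic on the half-disc. Its upper limit is at most $0$ at each boundary point: on the open arc because $|f_1|\le M_1$ and $\beta\to0$, and on $[-1,1]$, endpoints included, because the first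 term has upper limit at most $m_0$ and $-\beta m_0\le-m_0$. By the maximum principle for subharmonic functions on a bounded domain, $|f_1|\le M_1(M_0/M_1)^\beta$. For $|z|\le\frac13$ we have $|z+i|\le\frac43<\sqrt2$. The lower half-disc is treated by applying this to $f_1(-z)$, and on the diameter $M_0\le\sqrt{M_0M_1}$.
\end{proof}

\begin{lemma}\label{lem:complex}
Let $c_2=2^{-d}c_1$. For $n$ large and each $P'\in\mathcal{P}$, the extension in Lemma~\ref{lem:analytic} satisfies $|\Phi_1|\le n^Ce^{-c_2A^2\mathcal{L}^2}$ on $\mathbb{B}(P',n^{-5})$.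
\end{lemma}

\begin{proof}
Let $M_1=n^C$ and $M_0=n^Ce^{-c_1A^2\mathcal{L}^2}$, with the larger of the two exponents $C$ in Lemma~\ref{lem:analytic}, and let $\varrho=n^{-4}/d$. The open polydisc of radius $\varrho$ about $P'$ lies in $\mathbb{B}(P',n^{-4})$. For $0\le i\le d$ let $Z_i$ be the set of $P$ whose first $i$ coordinates are complex and within $\varrho/4$ of those of $P'$, and whose other coordinates are real and at distance less than $\varrho$. We claim $|\Phi_1|\le M_1(M_0/M_1)^{2^{-i}}$ on $Z_i$. For $i=0$ this is Lemma~\ref{lem:analytic}. Given a point of $Z_i$, $i\ge1$, let its $i$th coordinate vary in the disc of radius $\varrho$ about that of $P'$, which is real. On the real diameter we are in $Z_{i-1}$, so Lemma~\ref{lem:two} gives the geometric mean of $M_1$ and $M_1(M_0/M_1)^{2^{-(i-1)}}$, as claimed. Finally $Z_d\supset\mathbb{B}(P',n^{-5})$ for $n\ge4d$.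
\end{proof}

\subsection{Removing the affine part}
We subtract from $\varphi_1$ a small function with the same moments of order at most one. To keep analyticity in $P$, we support it in a cube that no hyperplane of $\mathcal{P}$ approaches.

\begin{lemma}\label{lem:affine}
For $n$ large there is a function $\chi$ supported in $[-1,1]^d$ with $\|\chi\|_\infty\le n^Ce^{-A^2\mathcal{L}^2/16}$ such that $\varphi_1-\chi$ is orthogonal to affine functions and, for each $P'\in\mathcal{P}$, the function $P\mapsto\int\chi\sigma_P$ extends from the real points of $\mathbb{B}(P',n^{-4})$ to an analytic function on this ball bounded by $n^Ce^{-A^2\mathcal{L}^2/16}$.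
\end{lemma}

\begin{proof}
Divide $[-1,1]^d$ into $N^d$ cubes of side $2/N$, where $N=dn+1$. We claim that a hyperplane meets at most $dN^{d-1}$ of the open cubes. Let $i$ be the index of a largest coordinate of its normal, so that the hyperplane is a graph $x_i=g$ of an affine function of the other variables with slopes of modulus at most $1$. Group the cubes into $N^{d-1}$ columns parallel to the $i$th axis. Over the open cross-section of a column, the range of $g$ is a point or an open interval of length at most $(d-1)\frac2N$. It contains at most $d-1$ grid points, so it meets at most $d$ of the open grid intervals. This proves the claim. Since $n\cdot dN^{d-1}<N^d$, some open cube meets no $\mathcal{H}_{P'}$, $P'\in\mathcal{P}$. Let $B$ be the concentric closed cube of side $1/N$, with center $x^*$, and put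
\[
\chi=N^d\Big[m_0+12N^2\sum_{i=1}^dm_i(x_i-x_i^*)\Big]\mathbf{1}_B,\qquad m_0=\int\varphi_1,\quad m_i=\int\varphi_1\,(x_i-x^*_i),
\]
where $x_d=y$. From $\int_B1=N^{-d}$, $\int_B(x_i-x_i^*)=0$ and $\int_B(x_i-x_i^*)(x_k-x_k^*)=\delta_{ik}N^{-d-2}/12$ we get $\int\chi=m_0$ and $\int\chi\,(x_k-x_k^*)=m_k$. So $\varphi_1-\chi$ is orthogonal to affine functions. By Lemma~\ref{lem:packet}(iii) and (v), $|m_i|\le n^Ce^{-A^2\mathcal{L}^2/16}$ for $0\le i\le d$, which gives the bound on $\|\chi\|_\infty$.

For $(x',y)\in B$ the points $(x',y+z)$ with $|z|<\frac1{2N}$ lie in the open cube, so $|y-l_{P'}(x')|\ge\frac1{2N}>2n^{-4}$. The sign of $y-l_{P'}(x')$ is therefore constant on $B$, and by \eqref{eq:lip} it is also the sign of $y-l_P(x')$ for all real $P\in\mathbb{B}(P',n^{-4})$. On these $P$ the function $\int\chi\sigma_P$ is either identically $0$ or equal to $\int\chi\,(y-l_P(x'))\,dx$, which is affine in $P$ and bounded by $\|\chi\|_\infty(1+\|P\|)$ for complex $P$.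
\end{proof}

\subsection{Proof of Proposition~\ref{prop:test}}
Let $\varphi_2=\varphi_1-\chi$, which is supported in $Q$, and $\varphi=\varphi_2\circ\mathcal{T}^{-1}$. By Lemma~\ref{lem:normal}, $\varphi$ is supported in $D$, $\|\varphi\|_{L_2}=\|\varphi_2\|_{L_2}$, $\int\varphi f=\int\varphi_2\,(f\circ\mathcal{T})$, and $\|S\circ\mathcal{T}\|_{L_2(Q)}\le\|S\|_{L_2(D)}$. Since $A\ge8$, Lemma~\ref{lem:packet}(iii) and Lemma~\ref{lem:affine} give
\begin{equation}\label{eq:close}
\|\varphi_2-\varphi^\sharp\|_{L_1(\mathbb{R}^d)}\le n^Ce^{-4\mathcal{L}^2},\qquad\|\chi\|_{L_2}\le n^Ce^{-4\mathcal{L}^2}.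
\end{equation}

\emph{(P2).} Let $\Phi(P)=\int\varphi_2\sigma_P=\Phi_1(P)-\int\chi\sigma_P$. By Lemmas~\ref{lem:complex} and~\ref{lem:affine}, and $c_2\le\frac1{16}$, the function $\Phi$ satisfies the hypothesis of Proposition~\ref{prop:coeff} with $M=n^Ce^{-c_2A^2\mathcal{L}^2}$. Since $\varphi_2$ is supported in $Q$ and orthogonal to $S_0$, \eqref{eq:normal} gives
\[
\Big|\int\varphi S\Big|=\Big|\sum_{P\in\mathcal{P}}a_P\Phi(P)\Big|\le n^Ce^{(C_2-c_2A^2)\mathcal{L}^2}\|S\|_{L_2(D)} .
\]
The constants $C$, $C_2$ and $c_2$ depend only on $d$. We now fix $A\ge8$ with $c_2A^2\ge C_2+3$. For $n$ large, $n^Ce^{-3\mathcal{L}^2}\le e^{-\mathcal{L}^2}$.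

\emph{(P1).} Use $|\varphi_1|\le|\varphi^\sharp|$, Lemma~\ref{lem:packet}(i), \eqref{eq:close} and $bR^{-(d-1)/2}\ge n^{-d}$.

\emph{(P3).} By \eqref{eq:FR} and \eqref{eq:close}, $|\int(\varphi_2-\varphi^\sharp)(F_R\circ\mathcal{T})|\le2^dn^Ce^{-4\mathcal{L}^2}$. Since $bR^{-(d-1)}\ge n^{-d}$, this is at most half of the lower bound in Lemma~\ref{lem:packet}(ii) for $n$ large.

\emph{(P4).} Let $|\omega|_\infty\le R/4$. By \eqref{eq:shear}, $\int\varphi^\sharp e^{i\omega\cdot\mathcal{T}x}\,dx=\widetilde\varphi(\omega',\rho)$ with $\rho=\omega_d+\nu\cdot\omega'\le\frac R4+\frac14\le\frac R2$. By Lemma~\ref{lem:packet}(iv) and \eqref{eq:close}, $|\int\varphi e^{i\omega\cdot x}dx|\le Ce^{-8\mathcal{L}^2}+n^Ce^{-4\mathcal{L}^2}\le e^{-\mathcal{L}^2}$ for $n$ large.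

This proves Proposition~\ref{prop:test}, and with it Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}

\bibitem{DNPS}
Ronald DeVore, Robert D. Nowak, Rahul Parhi, and Jonathan W. Siegel,
\emph{Weighted variation spaces and approximation by shallow ReLU networks},
arXiv:2307.15772 (2023).

\end{thebibliography}
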